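\title{Korn's inequality with a variable coefficient matrix fails for $\operatorname{Curl}P\in L^p$, $p<3$}

\begin{abstract}
Let $\Omega\subset\mathbb{R}^3$ be a bounded Lipschitz domain and let $P$ be a bounded matrix field with $\det P\ge c^+>0$. It was conjectured that $\|\operatorname{sym}(\nabla u\,P^{-1})\|_{L^2}$ is equivalent to the $H^1$-norm, for vector fields $u$ vanishing near a part of the boundary, whenever $\operatorname{Curl}P\in L^p$ for some $p>1$, or even $p\ge1$. We disprove this by one explicit field $P$, homogeneous of degree zero, whose curl lies in $L^p$ for all $p<3$. The exponent $3$ is sharp in two classes: equivalence holds for all admissible $P\in L^\infty\cap W^{1,p}$, and for all rotation-valued $P$ with $\operatorname{Curl}P\in L^p$, if and only if $p\ge3$.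
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Omega\subset\mathbb{R}^3$ is a bounded Lipschitz domain (in particular open and connected) and $\Gamma\subset\partial\Omega$ is nonempty and relatively open. Let $C^\infty(\overline\Omega;\mathbb{R}^3)$ be the space of restrictions to $\Omega$ of smooth, compactly supported vector fields on $\mathbb{R}^3$, and let
\[
\mathring C^\infty(\Omega,\Gamma;\mathbb{R}^3)=\{u\in C^\infty(\overline\Omega;\mathbb{R}^3):\ \operatorname{dist}(\operatorname{supp}u,\Gamma)>0\}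
\]
be the subspace of fields that vanish near $\Gamma$. It contains $C_c^\infty(\Omega;\mathbb{R}^3)$. The rows of the Jacobian $\nabla u$ are the gradients $\nabla u_i$, and $\operatorname{sym}A=\frac12(A+A^\top)$. For a matrix field $P\in L^\infty(\Omega;\mathbb{R}^{3\times3})$ with $\det P\ge c^+>0$ almost everywhere, put
\[
\|u\|_P=\|\operatorname{sym}(\nabla u\,P^{-1})\|_{L^2(\Omega)} .
\]
This is the $L^2$-distance of $\nabla u\,P^{-1}$ from the skew-symmetric matrix fields. We say that \emph{equivalence holds for $P$} if there are $c,C>0$ with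
\begin{equation}\label{eq:equiv}
c\,\|u\|_{H^1(\Omega)}\le\|u\|_P\le C\,\|u\|_{H^1(\Omega)}\qquad\text{for all }u\in\mathring C^\infty(\Omega,\Gamma;\mathbb{R}^3).
\end{equation}
The upper bound always holds, because $P^{-1}=(\operatorname{Cof}P)^\top/\det P$ is bounded. Only the lower bound is at issue.

For $P=I$ the lower bound is Korn's inequality. If $P=\nabla\Psi$ for a diffeomorphism $\Psi$, the chain rule gives $\nabla u\,P^{-1}=(\nabla v)\circ\Psi$ with $v=u\circ\Psi^{-1}$, so that $\|u\|_P$ measures the ordinary symmetric gradient in the coordinates $\Psi$. The failure of $P$ to be locally a gradient is measured by $\operatorname{Curl}P$, the matrix whose rows are the distributional curls of the rows of $P$. It is therefore natural to ask whether control of $\operatorname{Curl}P$ can replace regularity of $P$. Two known results point in this direction.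
\begin{itemize}
\item[(i)] (Pompe) If $P\in C^0(\overline\Omega;\mathbb{R}^{3\times3})$ and $\det P\ge c^+>0$, then equivalence holds.
\item[(ii)] If $P\in L^\infty(\Omega)$, $\det P\ge c^+>0$, $\operatorname{Curl}P\in L^p(\Omega)$ and $\operatorname{Curl}P^{-1}\in L^q(\Omega)$ for some $p,q>1$ with $1/p+1/q=1$, then $\|\cdot\|_P$ is a norm on $\mathring C^\infty(\Omega,\Gamma;\mathbb{R}^3)$.
\end{itemize}
The following conjecture is posed in \cite{LNP}.

\medskip
\noindent\textbf{Conjecture.} \emph{Equivalence holds if $P\in L^\infty(\Omega)$, $\det P\ge c^+>0$ and $\operatorname{Curl}P\in L^p(\Omega)$ for some $p>1$, or even $p\ge1$.}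
\medskip

Scaling singles out one exponent. Replace $u$ and $P$ by $u(x/\lambda)$ and $P(x/\lambda)$. The quotient $\|u\|_P/\|\nabla u\|_{L^2}$ does not change, while $\int|\operatorname{Curl}P|^p$ is multiplied by $\lambda^{3-p}$. For $p<3$ the hypothesis of the conjecture thus costs less and less at small scales, and whatever obstructs the lower bound can be concentrated at a point. The results below show that this does happen.

\begin{theorem}\label{thm:counter}
Let $x_0\in\Omega$, $\omega=(x-x_0)/|x-x_0|$, and let $P$ have the rows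
\[
P_1=e_2-\tfrac32\,\omega_2\,\omega,\qquad P_2=-e_1+\tfrac32\,\omega_1\,\omega,\qquad P_3=-\tfrac12\,e_3+\tfrac32\,\omega_3\,\omega .
\]
Then $P\in L^\infty(\Omega)$, $\det P\ge\frac14$, $P$ and $P^{-1}$ are smooth on $\overline\Omega\setminus\{x_0\}$, and $|\nabla P|+|\nabla P^{-1}|\le C/|x-x_0|$. Hence $\operatorname{Curl}P$ and $\operatorname{Curl}P^{-1}$ lie in $L^p(\Omega)$ for all $1\le p<3$, and even in weak-$L^3$. But $\|\cdot\|_P$ and $\|\cdot\|_{H^1}$ are not equivalent on $\mathring C^\infty(\Omega,\Gamma;\mathbb{R}^3)$, for any $\Gamma$, nor even on $C_c^\infty(\Omega;\mathbb{R}^3)$.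
\end{theorem}

Here $f$ lies in weak-$L^3$ if $\sup_{\lambda>0}\lambda^3\,|\{|f|>\lambda\}|<\infty$; the function $1/|x|$ does, since $|\{1/|x|>\lambda\}|=\frac{4\pi}3\lambda^{-3}$. The conjecture is therefore false: equivalence fails in general for every $p\in[1,3)$. By (ii) with $p=q=2$, the quantity $\|\cdot\|_P$ in Theorem~\ref{thm:counter} is a norm. So it is exactly the equivalence that fails, and adding the hypothesis on $\operatorname{Curl}P^{-1}$ from (ii) does not rescue the conjecture.

\begin{theorem}\label{thm:positive}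
Let $P\in L^\infty(\Omega)$ with $\det P\ge c^+>0$.
\begin{itemize}
\item[(a)] If $\nabla P\in L^3(\Omega)$, then equivalence holds.
\item[(b)] If $P\in SO(3)$ almost everywhere and $\operatorname{Curl}P\in L^p(\Omega)$ for some $p\ge3$, then equivalence holds.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:rotation}
For all $\Omega$, $\Gamma$ and $x_0\in\Omega$ there is a field $P:\overline\Omega\to SO(3)$, smooth on $\overline\Omega\setminus\{x_0\}$, with $P\in W^{1,p}(\Omega)$, and so $\operatorname{Curl}P\in L^p(\Omega)$, for all $p<3$, for which equivalence fails.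
\end{theorem}

\begin{corollary}\label{cor:sharp}
Fix $\Omega$, $\Gamma$ and $p\in[1,\infty]$.
\begin{itemize}
\item[(a)] Equivalence holds for all $P\in L^\infty\cap W^{1,p}(\Omega)$ with $\det P\ge c^+$ for some $c^+>0$ if and only if $p\ge3$.
\item[(b)] Equivalence holds for all $SO(3)$-valued $P$ with $\operatorname{Curl}P\in L^p(\Omega)$ if and only if $p\ge3$.
\item[(c)] In Theorem~\ref{thm:positive}(a), $L^3$ cannot be replaced by weak-$L^3$.
\end{itemize}
\end{corollary}

\begin{proof}
For $p\ge3$ we have $L^p(\Omega)\subset L^3(\Omega)$, and Theorem~\ref{thm:positive} applies. For $p<3$, Theorem~\ref{thm:counter} gives a counterexample in (a) and Theorem~\ref{thm:rotation} in (b). The field of Theorem~\ref{thm:counter} has $|\nabla P|\le C/|x-x_0|$, which proves (c).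
\end{proof}

We make no claim about general $P\in L^\infty$ with $\operatorname{Curl}P\in L^p$, $p\ge3$, when $\nabla P\notin L^3$ and $P$ is neither continuous nor $SO(3)$-valued.

Section~\ref{sec:mechanism} explains the mechanism common to both counterexamples, and Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}. Parts (a) and (b) of Theorem~\ref{thm:positive} are proved in Sections~\ref{sec:L3} and~\ref{sec:curl}, and Theorem~\ref{thm:rotation} in Section~\ref{sec:torus}.

\medskip
\noindent\textbf{Notation.} $P_j$ is the $j$-th row of $P$; $|\cdot|$ is the Euclidean norm of vectors, matrices and tensors, so that $|AB|\le|A||B|$ and $|\operatorname{sym}A|\le|A|$; $\|\cdot\|$ is the $L^2$-norm; $(a\otimes b)_{ij}=a_ib_j$; and $[N]_\times$ is the skew matrix with $[N]_\times y=N\times y$. The rows of $\operatorname{Cof}P$ are $P_2\times P_3$, $P_3\times P_1$, $P_1\times P_2$, and $(\operatorname{Cof}P)^\top P=(\det P)\,I$.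

\section{Singular solutions with logarithmically divergent energy}\label{sec:mechanism}

\subsection{Cutting off an exact solution}

Suppose that $u$ is smooth on an open set, that $\nabla u\,P^{-1}$ is skew there, and that $\zeta$ is a smooth function with compact support in this set. Since $\nabla(\zeta u)=\zeta\nabla u+u\otimes\nabla\zeta$, only the second term contributes to the symmetric part:
\begin{equation}\label{eq:cutoff}
|\operatorname{sym}(\nabla(\zeta u)\,P^{-1})|=|\operatorname{sym}((u\otimes\nabla\zeta)P^{-1})|\le|u|\,|P^{-\top}\nabla\zeta| .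
\end{equation}
The lower bound in \eqref{eq:equiv} fails as soon as cutoffs can be chosen for which $\|\nabla(\zeta u)\|$ is unbounded and $\|\,|u|\,|\nabla\zeta|\,\|$ is bounded.

Consider in $\mathbb{R}^n$ a field $u$ homogeneous of degree $1-s$, so that $|\nabla u|$ is of size $|x|^{-s}$ and $|u|$ of size $|x|^{1-s}$. The energy $\int|\nabla u|^2$ in the annulus $\rho<|x|<2\rho$ is of order $\rho^{n-2s}$. Cutting $u$ off across this annulus, with $|\nabla\zeta|$ of order $1/\rho$, costs $\int|u|^2|\nabla\zeta|^2$, which is of the same order. If $s\ne n/2$, the energies of the dyadic annuli form a geometric progression, the sum is comparable to its largest term, and nothing is gained. If $s=n/2$, every dyadic annulus carries the same energy: keeping $k$ annuli yields energy proportional to $k$, while the two cuts cost a fixed amount.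

We fix the cutoffs once. Let $\eta\in C^\infty(\mathbb{R})$ with $0\le\eta\le1$, $\eta=0$ on $(-\infty,1]$ and $\eta=1$ on $[2,\infty)$, and let $C_0=2\sup|\eta'|$. For $0<\delta<R/8$ and $r>0$ put
\[
\zeta_{\delta,R}(r)=\eta(r/\delta)\,\bigl(1-\eta(2r/R)\bigr).
\]
Then $\zeta_{\delta,R}=0$ outside $[\delta,R]$, $\zeta_{\delta,R}=1$ on $[2\delta,R/2]$, and the derivative vanishes outside $[\delta,2\delta]\cup[R/2,R]$. On the first interval $|\zeta_{\delta,R}'|\le\sup|\eta'|/\delta\le C_0/r$, and on the second $|\zeta_{\delta,R}'|\le2\sup|\eta'|/R\le C_0/r$. Hence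
\begin{equation}\label{eq:logcost}
\int_0^\infty\zeta_{\delta,R}'(r)^2\,r\,dr\le C_0^2\Bigl(\int_\delta^{2\delta}\frac{dr}r+\int_{R/2}^{R}\frac{dr}r\Bigr)=2C_0^2\log2 .
\end{equation}

\subsection{The plane: why the mechanism is blocked}\label{sec:plane}

It remains to find $u$ and $P$. One reads the equation backwards: choose $u$ first and then solve $\nabla u=AP$, with $A$ skew, for $P$. Try this in the plane with $r=|x|$, $\omega=x/r$ and $u=r^{-s}x$. Then
\[
\nabla u=r^{-s}(I-s\,\omega\otimes\omega)=r^{-s}J_0P,\qquad J_0=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad P=-J_0(I-s\,\omega\otimes\omega),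
\]
and $\det P=1-s$. The critical value is $s=n/2=1$, and exactly there $P$ degenerates. This is not an accident of the example.

\begin{remark}\label{rem:plane}
Let $D\subset\mathbb{R}^2$ be open and $P\in L^\infty(D;\mathbb{R}^{2\times2})$ with $\det P\ge c^+>0$. Then $\|\nabla u\|\le C\|\operatorname{sym}(\nabla u\,P^{-1})\|$ for all $u\in C_c^\infty(D;\mathbb{R}^2)$, with no further hypothesis on $P$. Indeed, write $\nabla u\,P^{-1}=S+aJ_0$ with $S$ symmetric. Then $\det(S+aJ_0)=\det S+a^2$ and $|\det S|\le\frac12|S|^2$. Since $\det\nabla u=\partial_1(u_1\partial_2u_2)-\partial_2(u_1\partial_1u_2)$ has integral zero, $0=\int\det P\,(a^2+\det S)$. This gives $c^+\|a\|^2\le\frac12\|\det P\|_{L^\infty}\|S\|^2$, and $\nabla u=(S+aJ_0)P$ is controlled by $S$.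
\end{remark}

\subsection{Three dimensions: rank two is enough}

In $\mathbb{R}^3$ the critical value is $s=\frac32$, and the symmetric matrix $M=I-s\,\omega\otimes\omega$, with eigenvalues $1,1,1-s$, is invertible. The field $r^{-s}x$ itself cannot be used: its gradient $r^{-s}M$ has rank three, while $AP$ has rank at most two, because a skew $3\times3$ matrix is singular. So we drop a component and take $u=r^{-s}(x_1,x_2,0)$. The rows of $\nabla u$ are $r^{-s}Me_1$, $r^{-s}Me_2$ and $0$. If $A=r^{-s}J$, with $J$ the generator of rotations about the $x_3$-axis, the equation $\nabla u=AP$ prescribes $P_1=Me_2$ and $P_2=-Me_1$ and leaves the third row free. The choice $P_3=P_1\times P_2$ makes $\det P=|P_1\times P_2|^2$, which is positive because $M$ is invertible. For $s=\frac32$ this is the field of Theorem~\ref{thm:counter}.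

Both counterexamples are smooth except at one point, and we need to know that this point carries no part of the distributional gradient.

\begin{lemma}\label{lem:point}
Let $x_0\in\Omega$, $1\le p<\infty$, and let $F\in C^1(\Omega\setminus\{x_0\})$ be bounded with classical gradient in $L^p(\Omega)$. Then $F\in W^{1,p}(\Omega)$, and the weak gradient is the classical one.
\end{lemma}

\begin{proof}
Let $\varphi\in C_c^\infty(\Omega)$. For small $\rho>0$, integration by parts on $\Omega\setminus B_\rho(x_0)$ gives
\[
\Bigl|\int_{\Omega\setminus B_\rho(x_0)}(F\,\partial_k\varphi+\varphi\,\partial_kF)\,dx\Bigr|\le4\pi\rho^2\sup|F|\,\sup|\varphi| .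
\]
Both integrands lie in $L^1(\Omega)$. Let $\rho\to0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:counter}}\label{sec:counter}

Translate so that $x_0=0$, write $r=|x|$, and fix $R>0$ with $\overline{B_R(0)}\subset\Omega$.

\subsection*{Determinant and bounds}
Since $|\omega|=1$, we have $|P_1|^2=1-3\omega_2^2+\frac94\omega_2^2=1-\frac34\omega_2^2$, and in the same way $|P_2|^2=1-\frac34\omega_1^2$. Expanding the cross product and using $\omega\times\omega=0$,
\[
P_1\times P_2=e_3+\tfrac32\bigl(\omega_1\,e_2\times\omega+\omega_2\,\omega\times e_1\bigr).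
\]
Now $e_2\times\omega=(\omega_3,0,-\omega_1)$ and $\omega\times e_1=(0,\omega_3,-\omega_2)$, so the bracket equals $(\omega_1\omega_3,\omega_2\omega_3,-\omega_1^2-\omega_2^2)=\omega_3\omega-e_3$. Thus $P_1\times P_2=-\frac12e_3+\frac32\omega_3\omega=P_3$, and
\[
\det P=P_3\cdot(P_1\times P_2)=|P_3|^2=\tfrac14-\tfrac32\omega_3^2+\tfrac94\omega_3^2=\tfrac14+\tfrac34\omega_3^2\in[\tfrac14,1].
\]
All rows of $P$ have length at most $1$. The rows of $\operatorname{Cof}P$ are cross products of rows of $P$ and have length at most $1$ as well. Hence $|P^{-1}|=|\operatorname{Cof}P|/\det P\le4\sqrt3$.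

\subsection*{Regularity}
The fields $P$ and $P^{-1}$ are smooth on $\mathbb{R}^3\setminus\{0\}$ and homogeneous of degree $0$. Their gradients are homogeneous of degree $-1$, hence bounded by $C/r$, where $C$ is the maximum over the unit sphere. The function $1/r$ lies in $L^p(\Omega)$ for $p<3$ and in weak-$L^3$. By Lemma~\ref{lem:point} the classical gradients are the distributional ones, and the statements about $\operatorname{Curl}P$ and $\operatorname{Curl}P^{-1}$ follow.

\subsection*{The singular solution}
For $x\ne0$ let $u=r^{-3/2}(x_1,x_2,0)$. For $i=1,2$,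
\[
\nabla u_i=r^{-3/2}e_i-\tfrac32\,x_i\,r^{-5/2}\omega=r^{-3/2}\bigl(e_i-\tfrac32\omega_i\omega\bigr),
\]
that is, $\nabla u_1=-r^{-3/2}P_2$, $\nabla u_2=r^{-3/2}P_1$, $\nabla u_3=0$. In matrix form,
\[
\nabla u=r^{-3/2}JP,\qquad J=\begin{pmatrix}0&-1&0\\1&0&0\\0&0&0\end{pmatrix},
\]
so $\nabla u\,P^{-1}=r^{-3/2}J$ is skew. Moreover $|u|^2\le r^{-1}$ and
\[
|\nabla u|^2=r^{-3}\bigl(|P_1|^2+|P_2|^2\bigr)=r^{-3}\bigl(2-\tfrac34(\omega_1^2+\omega_2^2)\bigr)\ge\tfrac54\,r^{-3}.
\]

\subsection*{Truncation}
For $0<\delta<R/8$ let $u_\delta(x)=\zeta_{\delta,R}(|x|)\,u(x)$. Its support lies in $\{\delta\le r\le R\}$, so $u_\delta\in C_c^\infty(\Omega;\mathbb{R}^3)$. By \eqref{eq:cutoff}, $|P^{-1}|^2\le48$ and \eqref{eq:logcost},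
\[
\|u_\delta\|_P^2\le48\int_0^\infty r^{-1}\,\zeta_{\delta,R}'(r)^2\,4\pi r^2\,dr\le384\pi\,C_0^2\log2 .
\]
On $\{2\delta<r<R/2\}$ we have $u_\delta=u$, and therefore
\[
\|\nabla u_\delta\|^2\ge\int_{2\delta}^{R/2}\tfrac54\,r^{-3}\,4\pi r^2\,dr=5\pi\log\frac R{4\delta}\longrightarrow\infty\qquad(\delta\to0).
\]
Hence no $c>0$ satisfies $c\|v\|_{H^1}\le\|v\|_P$ for all $v\in C_c^\infty(\Omega;\mathbb{R}^3)$, and this space is contained in $\mathring C^\infty(\Omega,\Gamma;\mathbb{R}^3)$ for every $\Gamma$. Theorem~\ref{thm:counter} is proved. \hfill$\square$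

\begin{remark}
The identity used in Remark~\ref{rem:plane} has a three-dimensional counterpart: $\nabla v_1\times\nabla v_2=\operatorname{curl}(v_1\nabla v_2)$ has integral zero for compactly supported $v$. The integrand is now a vector and has no sign. In the example, $\nabla u_1\times\nabla u_2=r^{-3}P_3$ never vanishes, but the mean of $P_3$ over the unit sphere is $-\frac12e_3+\frac32\cdot\frac13e_3=0$, so the identity gives no bound on the energy.
\end{remark}

\section{Equivalence for $\nabla P\in L^3$}\label{sec:L3}

The proof of Theorem~\ref{thm:positive}(a) has the two usual halves: an inequality with a lower-order term (Proposition~\ref{prop:garding}), and a uniqueness statement (Proposition~\ref{prop:rigid}) that removes this term by compactness. We extend $\|\cdot\|_P$ to $H^1(\Omega;\mathbb{R}^3)$ by the same formula; it is a continuous seminorm there. The following standard facts are used.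
\begin{itemize}
\item[(F1)] \emph{Korn's second inequality} on a bounded Lipschitz domain (see, e.g., \cite{Nitsche}): $\|\nabla v\|\le C_K(\|\operatorname{sym}\nabla v\|+\|v\|)$ for all $v\in H^1(\Omega;\mathbb{R}^3)$.
\item[(F2)] \emph{Sobolev and Rellich}: $\|u\|_{L^6(\Omega)}\le C_S\|u\|_{H^1(\Omega)}$, and bounded sequences in $H^1(\Omega)$ have subsequences converging in $L^2(\Omega)$.
\item[(F3)] \emph{Product rule}: $\nabla(fg)=f\nabla g+g\nabla f$ holds in the sense of distributions if $f\in W^{1,p}_{\mathrm{loc}}$ and $g\in W^{1,p'}_{\mathrm{loc}}$ with $1<p<\infty$, $1/p+1/p'=1$, and also if $f,g\in L^\infty\cap W^{1,1}_{\mathrm{loc}}$.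
\item[(F4)] \emph{Chain rule}: if $F\in C^1(\mathbb{R}^m)$ has bounded gradient and $f\in W^{1,1}(D;\mathbb{R}^m)$ with $D$ bounded, then $F\circ f\in W^{1,1}(D)$ and $\partial_k(F\circ f)=\nabla F(f)\cdot\partial_kf$.
\end{itemize}

\subsection{An inequality with a lower-order term}

To apply (F1) we need a field whose symmetric gradient is close to $\operatorname{sym}(\nabla u\,P^{-1})$. The identity
\begin{equation}\label{eq:conj}
P^\top\operatorname{sym}(\nabla u\,P^{-1})\,P=\tfrac12\bigl(P^\top\nabla u+(\nabla u)^\top P\bigr)=\operatorname{sym}(P^\top\nabla u)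
\end{equation}
moves $P$ to the left of $\nabla u$, where it can be taken under the gradient: $P^\top\nabla u$ differs from $\nabla(P^\top u)$ by a term without derivatives of $u$.

\begin{proposition}\label{prop:garding}
Let $P\in L^\infty(\Omega)$, $\det P\ge c^+>0$, $\nabla P\in L^3(\Omega)$. There is $C_1$ such that $\|u\|_{H^1}\le C_1(\|u\|_P+\|u\|)$ for all $u\in H^1(\Omega;\mathbb{R}^3)$.
\end{proposition}

\begin{proof}
Let $v=P^\top u$, so $v_j=\sum_iP_{ij}u_i$. As $P\in W^{1,3}(\Omega)$ and $u\in H^1(\Omega)\subset W^{1,3/2}(\Omega)$, (F3) gives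
\[
\nabla v=P^\top\nabla u+E,\qquad E_{jk}=\sum_i(\partial_kP_{ij})\,u_i,\qquad|E|\le|\nabla P|\,|u| .
\]
Since $\frac13+\frac16=\frac12$, H\"older's inequality and (F2) show $E\in L^2$, so $v\in H^1(\Omega;\mathbb{R}^3)$. By (F1) and \eqref{eq:conj},
\[
\|\nabla v\|\le C_K\bigl(\|P\|_{L^\infty}^2\|u\|_P+\|E\|+\|P\|_{L^\infty}\|u\|\bigr).
\]
From $\nabla u=P^{-\top}(\nabla v-E)$ we obtain a constant $C_2$, depending only on $\Omega$ and $P$, with
\[
\|u\|_{H^1}\le C_2\bigl(\|u\|_P+\|u\|+\|E\|\bigr).
\]
The bound $\|E\|\le\|\nabla P\|_{L^3}\|u\|_{L^6}$ is of the same order as the left side, and $\|\nabla P\|_{L^3}$ need not be small. We therefore split $|\nabla P|$ at a height $K$. Let $\mu=1/(2C_2C_S)$. By dominated convergence there is $K$ such that $|\nabla P|\,\mathbf 1_{\{|\nabla P|>K\}}$ has $L^3$-norm at most $\mu$. Then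
\[
\|E\|\le\mu\|u\|_{L^6}+K\|u\|\le\mu\,C_S\|u\|_{H^1}+K\|u\|,
\]
and the term $C_2\mu\,C_S\|u\|_{H^1}=\frac12\|u\|_{H^1}$ is absorbed on the left.
\end{proof}

\begin{remark}
The smallness of the tail of $|\nabla P|$ in $L^3$ is the decisive use of the hypothesis. For the field of Theorem~\ref{thm:counter} the proposition itself is false: the functions $u_\delta$ of Section~\ref{sec:counter} satisfy $|u_\delta|^2\le1/r$, so both $\|u_\delta\|$ and $\|u_\delta\|_P$ stay bounded while $\|\nabla u_\delta\|\to\infty$.
\end{remark}

\subsection{A first-order system for the skew part}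

We now study fields with $\|u\|_P=0$. In this subsection repeated indices are summed, $\delta_{ik}$ is the Kronecker symbol and $\varepsilon_{ijk}$ the Levi-Civita symbol. Every skew matrix can be written as $A_{ij}=\varepsilon_{ijm}a_m$ with $|A|^2=2|a|^2$, and we use the identity
\begin{equation}\label{eq:epsilon}
\varepsilon_{ijm}\,\varepsilon_{kjl}=\delta_{ml}\delta_{ik}-\delta_{mk}\delta_{il}.
\end{equation}

The case $P=I$ shows the whole computation. Let $u$ be smooth with $\nabla u=A$ skew. The first row of $A$ is $(0,a_3,-a_2)$, and its curl is $(\partial_1a_1-\operatorname{div}a,\ \partial_1a_2,\ \partial_1a_3)$; by cyclic permutation, the $k$-th component of the curl of the $i$-th row is $\partial_ia_k-\delta_{ik}\operatorname{div}a$. The rows are gradients, so these nine expressions vanish. Their trace is $-2\operatorname{div}a$; hence $\operatorname{div}a=0$, and then $\nabla a=0$.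

For general $P$ the rows $\nabla u_i=A_{ij}P_j$ are still curl-free, which formally reads $\nabla A_{ij}\times P_j=-A_{ij}\operatorname{curl}P_j$. Taking components along $P_1,P_2,P_3$ instead of $e_1,e_2,e_3$ reproduces the same algebra, with the derivative $\partial_i$ replaced by the derivative along the $i$-th row of $\operatorname{Cof}P$ and with a right side bounded by $C|\nabla P||a|$. The difficulty is that $a$ is only known to be in $L^2$. So we argue with test functions, and taking the component along $P_k$ becomes testing with $fP_k$.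

\begin{lemma}\label{lem:system}
Let $D\subset\mathbb{R}^3$ be bounded and open, $P\in L^\infty(D)$, $\det P\ge c^+>0$, $\nabla P\in L^3(D)$. Let $u\in H^1(D;\mathbb{R}^3)$ and assume that $A=\nabla u\,P^{-1}$ is skew almost everywhere, $A_{ij}=\varepsilon_{ijm}a_m$. Then $a\in W^{1,6/5}(D;\mathbb{R}^3)$ and $|\nabla a|\le C\,|\nabla P|\,|a|$ almost everywhere, where $C$ depends only on $c^+$ and $\|P\|_{L^\infty}$.
\end{lemma}

\begin{proof}
Note that $a\in L^2(D)$. Let $\Lambda_1,\Lambda_2,\Lambda_3$ be the rows of $\operatorname{Cof}P$, so that $P_k\times P_j=\varepsilon_{kjl}\Lambda_l$.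

\emph{The curl equations.} If $F\in C_c^\infty(D;\mathbb{R}^3)$, then $\int\nabla u_i\cdot\operatorname{curl}F=-\int u_i\operatorname{div}\operatorname{curl}F=0$. By mollification this persists for every compactly supported $F\in W^{1,3}(D;\mathbb{R}^3)$, since the curls of the mollified fields converge in $L^3$, hence in $L^2$. Take $F=fP_k$ with $f\in C_c^\infty(D)$. Then $\operatorname{curl}F=\nabla f\times P_k+f\operatorname{curl}P_k$, and $P_j\cdot(\nabla f\times P_k)=\nabla f\cdot(P_k\times P_j)=\varepsilon_{kjl}\,\Lambda_l\cdot\nabla f$. Inserting $\nabla u_i=A_{ij}P_j$,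
\[
\int A_{ij}\,\varepsilon_{kjl}\,\Lambda_l\cdot\nabla f=\int f\,g_{ik},\qquad g_{ik}=-A_{ij}\,P_j\cdot\operatorname{curl}P_k,\qquad|g|\le C|\nabla P||a| .
\]
By \eqref{eq:epsilon}, $A_{ij}\varepsilon_{kjl}\Lambda_l=\delta_{ik}\,a_l\Lambda_l-a_k\Lambda_i$, so
\[
\delta_{ik}\int a_l\Lambda_l\cdot\nabla f-\int a_k\Lambda_i\cdot\nabla f=\int f\,g_{ik}.
\]
The trace of this system is $2\int a_l\Lambda_l\cdot\nabla f=\int f\,g_{ll}$. Substituting back, we get for all $i,k$
\begin{equation}\label{eq:divform}
\int a_k\,\Lambda_i\cdot\nabla f=\int f\,\tilde g_{ik},\qquad\tilde g_{ik}=\tfrac12\,\delta_{ik}\,g_{ll}-g_{ik}.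
\end{equation}
Since $\frac12+\frac13=\frac56$, we have $\tilde g\in L^{6/5}(D)$.

\emph{Larger class of test functions.} To return from the frame $\Lambda_i$ to $e_l$, we must test with functions that contain the entries of $(\operatorname{Cof}P)^{-1}=P^\top/\det P$, which are not smooth. Let $f\in H^1(D)$ have compact support. Its mollifications are eventually in $C_c^\infty(D)$ and converge in $H^1_0(B)$, where $B$ is a ball containing $D$, hence also in $L^6$. As $a_k\Lambda_i\in L^2$ and $\tilde g\in L^{6/5}=(L^6)'$, both sides of \eqref{eq:divform} pass to the limit, and \eqref{eq:divform} holds for $f$.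

\emph{Inverting the frame.} Let $\pi_{il}=P_{il}/\det P$. By (F3), $\det P\in L^\infty\cap W^{1,3}$. By (F4), applied to a $C^1$ function with bounded derivative that equals $1/s$ for $s\ge c^+$, the same holds for $1/\det P$. So $\pi_{il}$ is bounded and $|\nabla\pi_{il}|\le C|\nabla P|$. For $\varphi\in C_c^\infty(D)$ and fixed $l$, the function $f=\varphi\,\pi_{il}$ is admissible in the equation \eqref{eq:divform} with index pair $(i,k)$. Sum over $i$. The relation $(\operatorname{Cof}P)^\top P=(\det P)I$ reads $(\Lambda_i)_m\,\pi_{il}=\delta_{ml}$, so $\pi_{il}\,\Lambda_i\cdot\nabla\varphi=\partial_l\varphi$, and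
\[
\int a_k\,\partial_l\varphi=\int\varphi\,b_{kl},\qquad b_{kl}=\pi_{il}\,\tilde g_{ik}-a_k\,\Lambda_i\cdot\nabla\pi_{il}.
\]
Thus $\partial_la_k=-b_{kl}$ in the sense of distributions, and $|b|\le C|\nabla P||a|\in L^{6/5}(D)$.
\end{proof}

\subsection{Unique continuation}

In one variable, $|a'|\le G|a|$ with $G$ integrable means that $\log|a|$ has an integrable derivative where $a\neq0$, so $a$ cannot reach zero. The same argument works in $\mathbb{R}^3$ with a regularized logarithm and Poincar\'e's inequality.

\begin{lemma}\label{lem:uc}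
Let $D\subset\mathbb{R}^3$ be bounded, open and connected. Let $a\in W^{1,1}(D;\mathbb{R}^3)$ satisfy $|\nabla a|\le G|a|$ almost everywhere, with $G\in L^1(D)$. If $a=0$ almost everywhere on a nonempty open subset of $D$, then $a=0$ almost everywhere in $D$.
\end{lemma}

\begin{proof}
For $\sigma>0$ the function $F_\sigma(y)=\frac12\log(1+|y|^2/\sigma^2)$ has gradient $y/(\sigma^2+|y|^2)$, which is bounded by $1/(2\sigma)$. By (F4), $\psi_\sigma=F_\sigma(a)\in W^{1,1}(D)$ and
\[
|\nabla\psi_\sigma|\le\frac{|a|\,|\nabla a|}{\sigma^2+|a|^2}\le G ,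
\]
uniformly in $\sigma$. Let $D_0$ be the set of points of $D$ that have a neighborhood on which $a=0$ almost everywhere. It is open and nonempty; we show that it is relatively closed. Let $x\in\overline{D_0}\cap D$ and let $B\subset D$ be a ball centered at $x$. Since $B$ meets $D_0$, there is a ball $B'\subset B$ on which $a=0$, and so $\psi_\sigma=0$, almost everywhere. Let $m_\sigma\ge0$ be the mean of $\psi_\sigma$ over $B$. Poincar\'e's inequality $\int_B|\psi_\sigma-m_\sigma|\le C_B\int_B|\nabla\psi_\sigma|$ gives
\[
|B'|\,m_\sigma=\int_{B'}|\psi_\sigma-m_\sigma|\le C_B\int_BG ,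
\]
so $\int_B\psi_\sigma$ is bounded independently of $\sigma$. On $\{a\ne0\}$ the functions $\psi_\sigma$ increase to $+\infty$ as $\sigma\downarrow0$. By monotone convergence $B\cap\{a\ne0\}$ is a null set, and $x\in D_0$. As $D$ is connected, $D_0=D$; countably many of the neighborhoods cover $D$.
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $D$, $P$ and $u$ be as in Lemma~\ref{lem:system}, and let $D$ be connected. If $u=0$ on a nonempty open subset of $D$, then $u=0$.
\end{proposition}

\begin{proof}
On that subset $\nabla u=0$, so $a=0$. Lemmas~\ref{lem:system} and~\ref{lem:uc}, with $G=C|\nabla P|$, give $a=0$ in $D$. Then $\nabla u=AP=0$, so $u$ is constant on the connected set $D$, and the constant is zero.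
\end{proof}

\subsection{Proof of Theorem~\ref{thm:positive}(a)}

Suppose that the lower bound in \eqref{eq:equiv} fails. Then there are $u_n\in\mathring C^\infty(\Omega,\Gamma;\mathbb{R}^3)$ with $\|u_n\|_{H^1}=1$ and $\|u_n\|_P\le1/n$. By (F2) a subsequence is Cauchy in $L^2$. Proposition~\ref{prop:garding} gives $\|u_n-u_m\|_{H^1}\le C_1(\frac1n+\frac1m+\|u_n-u_m\|)$, so the subsequence converges in $H^1(\Omega)$. The limit $u$ satisfies $\|u\|_{H^1}=1$ and $\|u\|_P=0$. We show that $u=0$, which is a contradiction.

The limit need not vanish on an open subset of $\Omega$; it vanishes only ``on $\Gamma$''. To apply Proposition~\ref{prop:rigid} we enlarge $\Omega$ across a piece of $\Gamma$, extend $u$ by zero and extend $P$ by reflection.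

\emph{The larger domain.} Fix a point of $\Gamma$. As $\Omega$ is a Lipschitz domain, there are Cartesian coordinates $y=(y',y_3)$ centered at this point and a Lipschitz function $\gamma$ with $\gamma(0)=0$ such that, in a neighborhood of the point, $\Omega$ is given by $y_3>\gamma(y')$ and $\partial\Omega$ by $y_3=\gamma(y')$. Let
\[
Q=\{y:\ |y'|<\rho,\ |y_3-\gamma(y')|<h\}.
\]
For small $\rho,h>0$ the set $Q$ lies in this neighborhood, and $Q\cap\partial\Omega\subset\Gamma$ because $\Gamma$ is relatively open. Put $\Omega'=\Omega\cup Q$. It is bounded and open, and it is connected because $\Omega$ and $Q$ are connected and intersect. The set $Q^-=Q\setminus\overline\Omega=Q\cap\{y_3<\gamma\}$ is open and nonempty, and $Q\cap\partial\Omega$ is a null set.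

\emph{Extension of $P$.} At the point of $Q^-$ with coordinates $(y',y_3)$, let $P$ be the matrix that $P$ takes at the point $(y',2\gamma(y')-y_3)\in Q\cap\Omega$. The values of $P$ are only copied, so $P$ stays bounded and $\det P\ge c^+$ on $\Omega'$. The bi-Lipschitz map $(y',y_3)\mapsto(y',y_3-\gamma(y'))$ takes $Q$ onto the cylinder $\{|y'|<\rho\}\times(-h,h)$ and turns each entry of the extension into the even reflection across the middle plane. Composition with a bi-Lipschitz map and even reflection both preserve $W^{1,3}$, so $P\in W^{1,3}(Q)$. Since also $P\in W^{1,3}(\Omega)$ and both sets are open, $\nabla P\in L^3(\Omega')$.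

\emph{Extension of $u$.} Extend each $u_n$ by zero to $\Omega'$. Every point of $Q\cap\partial\Omega$ lies in $\Gamma$ and has a neighborhood that does not meet $\operatorname{supp}u_n$, so the extension is smooth in $\Omega'$, and $H^1$-norms of the $u_n$ and of their differences are unchanged. Hence the extensions converge in $H^1(\Omega')$, and the limit is $u$ extended by zero. The field $\nabla u\,P^{-1}$ is skew almost everywhere in $\Omega$ and zero in $Q^-$. Proposition~\ref{prop:rigid} with $D=\Omega'$ gives $u=0$. \hfill$\square$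

\begin{remark}
The Lipschitz property of $\Omega$ enters through (F1), (F2) and the extension across $\Gamma$. That $\Gamma$ is nonempty and $\Omega$ connected is used only for uniqueness, and it is needed there: a nonzero constant field has $\|u\|_P=0$ for every $P$, and only the boundary condition, propagated through $\Omega$, excludes it.
\end{remark}

\section{Rotation fields: the curl controls the gradient}\label{sec:curl}

A field with values in $SO(3)$ has nine independent first derivatives at each point, three for each direction, and $\operatorname{Curl}P$ has nine components. The next lemma says that the latter determine the former, so that part (b) of Theorem~\ref{thm:positive} reduces to part (a). For smooth $P$ the pointwise inequality is due to Neff and M\"unch \cite{NM}. Here $P$ is only measurable and bounded, and we must first show that $\nabla P$ is a function.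

\begin{lemma}\label{lem:curl}
Let $1<p<\infty$, $P\in SO(3)$ almost everywhere in $\Omega$, and $\operatorname{Curl}P\in L^p(\Omega)$. Then $\nabla P\in L^p(\Omega)$ and $|\nabla P|\le C|\operatorname{Curl}P|$ almost everywhere, with an absolute constant $C$.
\end{lemma}

\begin{proof}
\emph{Divergence.} Elliptic regularity needs both the curl and the divergence of each row. The divergence comes from the constraint: for $P\in SO(3)$ we have $\operatorname{Cof}P=P$, so $P_1=P_2\times P_3$ and cyclically. Let $\Omega_0$ be open with compact closure in $\Omega$, and let $P^\nu$ be mollifications of $P$ on $\Omega_0$, along a sequence $\nu\to0$ for which $P^\nu\to P$ almost everywhere. The $P^\nu$ are uniformly bounded, and $\operatorname{Curl}P^\nu=(\operatorname{Curl}P)^\nu\to\operatorname{Curl}P$ in $L^p(\Omega_0)$. For smooth fields,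
\[
\operatorname{div}(P_2^\nu\times P_3^\nu)=P_3^\nu\cdot\operatorname{curl}P_2^\nu-P_2^\nu\cdot\operatorname{curl}P_3^\nu .
\]
On the left, $P_2^\nu\times P_3^\nu\to P_1$ in $L^1(\Omega_0)$ by dominated convergence. On the right, write
\[
P_3^\nu\cdot\operatorname{curl}P_2^\nu-P_3\cdot\operatorname{curl}P_2=P_3^\nu\cdot(\operatorname{curl}P_2^\nu-\operatorname{curl}P_2)+(P_3^\nu-P_3)\cdot\operatorname{curl}P_2 .
\]
The first term tends to zero in $L^1(\Omega_0)$ because $P^\nu_3$ is bounded, the second by dominated convergence. Exchanging the indices $2$ and $3$ handles the other product. Hence $\operatorname{div}P_1=P_3\cdot\operatorname{curl}P_2-P_2\cdot\operatorname{curl}P_3\in L^p(\Omega)$, and cyclic permutation of the indices gives $\operatorname{div}P_2,\operatorname{div}P_3\in L^p(\Omega)$.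

\emph{Local regularity.} Let $\Phi(x)=1/(4\pi|x|)$. By the Calder\'on--Zygmund theorem, if $f\in L^p(\mathbb{R}^3)$ has compact support and $1<p<\infty$, then $\Phi*f\in W^{2,p}_{\mathrm{loc}}(\mathbb{R}^3)$ and $-\Delta(\Phi*f)=f$. This is where $p>1$ is used. Let $F$ and $f$ be the extensions by zero of $\operatorname{curl}P_i$ and $\operatorname{div}P_i$, and let $W=\operatorname{curl}(\Phi*F)-\nabla(\Phi*f)\in W^{1,p}_{\mathrm{loc}}(\mathbb{R}^3)$. As distributions in $\Omega$,
\[
-\Delta W=\operatorname{curl}F-\nabla f=\operatorname{curl}\operatorname{curl}P_i-\nabla\operatorname{div}P_i=-\Delta P_i .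
\]
By Weyl's lemma, a distribution with vanishing Laplacian is a smooth function. So $P_i-W$ is smooth in $\Omega$, and $P\in W^{1,p}_{\mathrm{loc}}(\Omega)$.

\emph{Pointwise bound.} Put $c_{kml}=\sum_jP_{jm}\,\partial_kP_{jl}=(P^\top\partial_kP)_{ml}$. Differentiating $P^\top P=I$ by (F3) gives $c_{kml}=-c_{klm}$, and $|c|=|\nabla P|$ because $P$ is orthogonal. Put
\[
d_{mkl}=c_{kml}-c_{lmk}=\sum_jP_{jm}\,(\partial_kP_{jl}-\partial_lP_{jk}).
\]
By orthogonality again, $|d|^2=\sum_{j,k,l}(\partial_kP_{jl}-\partial_lP_{jk})^2=2|\operatorname{Curl}P|^2$. Using the skew symmetry of $c$ in its last two indices,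
\[
d_{lkm}=c_{klm}-c_{mlk}=-c_{kml}-c_{mlk},\qquad d_{klm}=c_{lkm}-c_{mkl}=-c_{lmk}+c_{mlk}.
\]
Therefore $d_{mkl}-d_{lkm}-d_{klm}=2c_{kml}$, and $|\nabla P|=|c|\le\frac32|d|=\frac3{\sqrt2}|\operatorname{Curl}P|$ almost everywhere. In particular $\nabla P\in L^p(\Omega)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
If $3\le p\le\infty$, then $\operatorname{Curl}P\in L^3(\Omega)$ because $\Omega$ is bounded. Lemma~\ref{lem:curl} gives $\nabla P\in L^3(\Omega)$, and part (a) applies.
\end{proof}

\section{A rotation-valued counterexample}\label{sec:torus}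

\subsection{What the constraint requires}

If $P\in SO(3)$ and $A=\lambda[N]_\times$ with $|N|=1$, then $AP$ annihilates $P^\top N$ and multiplies lengths in the orthogonal plane by $|\lambda|$. So the gradient of a singular solution $w$ must have a kernel and be conformal on the orthogonal complement of the kernel. The field $u$ of Section~\ref{sec:counter} does not have this property: the rows $\nabla u_1,\nabla u_2$ have different lengths at most points.

We look for $w$ independent of $x_3$, that is, for a conformal map from a punctured disc into a surface in $\mathbb{R}^3$. In this section $(r,\theta,x_3)$ are cylindrical coordinates, so that $r$ is the distance from the $x_3$-axis, with positively oriented orthonormal frame $e_r,e_\theta,e_3$ and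
\[
\nabla w=\partial_rw\otimes e_r+\tfrac1r\,\partial_\theta w\otimes e_\theta+\partial_3w\otimes e_3 .
\]
The count of Section~\ref{sec:mechanism} with $n=2$ asks for $|\nabla w|$ of size $1/r$ and $w$ bounded. The map $e_r+(\ln r)\,e_3$ onto a round cylinder is conformal, with $|\nabla w|^2=2/r^2$, but it is unbounded: a cut at $r=\delta$ costs $(\ln\delta)^2$, more than the energy $|\ln\delta|$ gained. We therefore wind the cylinder infinitely often around a torus, at the speed that keeps the map conformal.

\subsection{The conformal map onto a torus}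

The torus is parametrized by $(2+\cos t)\,e_r+\sin t\,e_3$. Its $t$-derivative has length $1$, its $\theta$-derivative has length $2+\cos t$, and the two are orthogonal. With $t$ a function of $\ln r$, conformality is thus the equation $t'=2+\cos t$. Let $t:\mathbb{R}\to\mathbb{R}$ be the solution with $t(0)=0$; it is smooth and global because the right side is smooth and bounded. For $r>0$ write $t=t(\ln r)$, $\varrho=2+\cos t\in[1,3]$, and
\[
w=\varrho\,e_r+\sin t\,e_3,\qquad\tau=-\sin t\,e_r+\cos t\,e_3,\qquad N=e_\theta\times\tau=\cos t\,e_r+\sin t\,e_3 .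
\]
Here $\tau$ is the unit tangent of the meridian and $N$ the unit normal of the torus. We have $|w|^2=5+4\cos t\le9$. Since $\partial_rt=\varrho/r$ and $\partial_\theta e_r=e_\theta$,
\[
\partial_rw=\frac\varrho r\,\tau,\qquad\frac1r\,\partial_\theta w=\frac\varrho r\,e_\theta,\qquad\partial_3w=0,
\]
so that
\begin{equation}\label{eq:gradw}
\nabla w=\frac\varrho r\,(\tau\otimes e_r+e_\theta\otimes e_\theta),\qquad|\nabla w|^2=\frac{2\varrho^2}{r^2}\ge\frac2{r^2}.
\end{equation}
The frame $(e_\theta,\tau,N)$ is orthonormal and positively oriented, so $[N]_\times$ maps $e_\theta\mapsto\tau$, $-\tau\mapsto e_\theta$ and $N\mapsto0$. To factor \eqref{eq:gradw} through $[N]_\times$, the matrix on the right must send $e_r$ to $e_\theta$ and $e_\theta$ to $-\tau$; orientation then requires $e_3\mapsto e_\theta\times(-\tau)=-N$. So let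
\[
\hat P=e_\theta\otimes e_r-\tau\otimes e_\theta-N\otimes e_3\in SO(3).
\]
Then $[N]_\times\hat P=\tau\otimes e_r+e_\theta\otimes e_\theta$, and $\nabla w\,\hat P^{-1}=\frac\varrho r[N]_\times$ is skew.

The field $\hat P$ does not yet prove Theorem~\ref{thm:rotation}. It is singular along a line: from $\hat Pe_3=-N$ and $\partial_rN=\frac\varrho r\tau$ we get $|\nabla\hat P|\ge1/r$, which is not $p$-integrable near the axis for $p\ge2$. The remedy is the scaling noted in the introduction. We replace $\hat P$ by smooth fields $P_\delta$ that agree with $\hat P$ on the support of the truncated solution and equal $I$ outside a ball, and then place shrunken copies along a sequence of points converging to $x_0$.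

\subsection{Smooth blocks with bad constants}

To deform $\hat P$ to the identity within $SO(3)$ we factor it. Let $U_\theta$, $V_\beta$ and $T$ be the rotations
\[
\begin{array}{llll}
U_\theta:&e_1\mapsto e_r,&e_2\mapsto e_\theta,&e_3\mapsto e_3,\\
V_\beta:&e_1\mapsto\cos\beta\,e_1+\sin\beta\,e_3,&e_2\mapsto e_2,&e_3\mapsto-\sin\beta\,e_1+\cos\beta\,e_3,\\
T:&e_1\mapsto e_2,&e_2\mapsto-e_3,&e_3\mapsto-e_1 .
\end{array}
\]
The map $T$ preserves orientation since $e_2\times(-e_3)=-e_1$. Applying $U_\theta^\top$, $T$, $V_t$, $U_\theta$ in turn,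
\[
\begin{array}{l}
e_r\mapsto e_1\mapsto e_2\mapsto e_2\mapsto e_\theta,\\
e_\theta\mapsto e_2\mapsto-e_3\mapsto\sin t\,e_1-\cos t\,e_3\mapsto-\tau,\\
e_3\mapsto e_3\mapsto-e_1\mapsto-\cos t\,e_1-\sin t\,e_3\mapsto-N,
\end{array}
\]
so $\hat P=U_\theta V_tTU_\theta^\top$. Every rotation is the exponential of a skew matrix; write $T=\exp Z$. The point of the conjugated form is that the middle factors can be turned off, after which the dependence on $\theta$ cancels.

\begin{lemma}\label{lem:block}
There is a constant $C_3$ such that for every $0<\delta<\frac1{16}$ there exist a smooth field $P_\delta:\mathbb{R}^3\to SO(3)$, equal to $I$ outside a compact subset of $B_1(0)$, and $w_\delta\in C_c^\infty(B_1(0);\mathbb{R}^3)$ with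
\[
\|\operatorname{sym}(\nabla w_\delta\,P_\delta^{-1})\|^2\le C_3,\qquad\|\nabla w_\delta\|^2\ge2\pi\log\frac1{8\delta}.
\]
\end{lemma}

\begin{proof}
Let $\zeta=\zeta_{\delta,1/2}$, which vanishes outside $[\delta,\frac12]$ and equals $1$ on $[2\delta,\frac14]$. Fix $\chi\in C_c^\infty(\mathbb{R})$ with $0\le\chi\le1$, $\chi=1$ on $[-\frac14,\frac14]$ and $\operatorname{supp}\chi\subset[-\frac12,\frac12]$. Put $w_\delta=\zeta(r)\chi(x_3)\,w$. It is smooth and supported in $\{\delta\le r\le\frac12,\ |x_3|\le\frac12\}\subset B_1(0)$.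

Choose a smooth function $\kappa(r,x_3)$ with compact support in $(\frac\delta2,\frac35)\times(-\frac35,\frac35)$ and $\kappa=1$ on $[\delta,\frac12]\times[-\frac12,\frac12]$. Off the axis set
\[
P_\delta=U_\theta\,V_{\kappa\,t(\ln r)}\,\exp(\kappa Z)\,U_\theta^\top\in SO(3),
\]
and set $P_\delta=I$ on the axis. Each factor is smooth off the axis. Where $\kappa=0$ we have $P_\delta=U_\theta U_\theta^\top=I$. This holds for $r\le\delta/2$, so $P_\delta$ is smooth on $\mathbb{R}^3$, and it holds outside $\{r\le\frac35,\ |x_3|\le\frac35\}$, a compact subset of $B_1(0)$ because $2(\frac35)^2<1$. Where $\kappa=1$, in particular on $\operatorname{supp}w_\delta$, we have $P_\delta=\hat P$.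

By \eqref{eq:cutoff}, orthogonality of $P_\delta$, $|w|^2\le9$ and \eqref{eq:logcost},
\[
\|\operatorname{sym}(\nabla w_\delta\,P_\delta^{-1})\|^2\le9\int\bigl(\zeta'(r)^2\chi(x_3)^2+\zeta(r)^2\chi'(x_3)^2\bigr)\,dx\le9\Bigl(4\pi C_0^2\log2+\frac\pi4\sup|\chi'|^2\Bigr)=C_3 ,
\]
where $\pi/4$ is the volume of the cylinder $\{r\le\frac12,\ |x_3|\le\frac12\}$. On $\{2\delta<r<\frac14,\ |x_3|<\frac14\}$ we have $w_\delta=w$, and \eqref{eq:gradw} gives
\[
\|\nabla w_\delta\|^2\ge\frac12\int_{2\delta}^{1/4}\frac2{r^2}\,2\pi r\,dr=2\pi\log\frac1{8\delta}.\qedhere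
\]
\end{proof}

\subsection{Packing the blocks: proof of Theorem~\ref{thm:rotation}}

Fix $R>0$ with $\overline{B_R(x_0)}\subset\Omega$. For $n\ge1$ let
\[
\delta_n=2^{-n-4},\quad L_n=\max\{1,\sup|\nabla P_{\delta_n}|\},\quad x_n=x_0+R2^{-n}e_1,\quad\lambda_n=\min\{R2^{-n-3},L_n^{-n}\}.
\]
The first bound on $\lambda_n$ separates the blocks. The second compensates for the growth of $L_n$, on which we have no control, for all $p<3$ at once. The balls $B_n=B_{\lambda_n}(x_n)$ lie in $B_R(x_0)$, since $|x_n-x_0|+\lambda_n\le\frac R2+\frac R{16}$. They are disjoint, since $|x_n-x_m|\ge R2^{-n-1}$ and $\lambda_n+\lambda_m\le R2^{-n-2}$ for $m>n$. Define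
\[
P(x)=P_{\delta_n}\Bigl(\frac{x-x_n}{\lambda_n}\Bigr)\ \text{ for }x\in B_n,\qquad P(x)=I\ \text{ elsewhere}.
\]
Then $P$ takes values in $SO(3)$. Each block equals $I$ near $\partial B_n$, and every point other than $x_0$ has a neighborhood meeting finitely many $B_n$. So $P$ is smooth on $\mathbb{R}^3\setminus\{x_0\}$.

Let $1\le p<3$. On $B_n$ we have $|\nabla P|\le L_n/\lambda_n$. Splitting $\lambda_n^{3-p}$ into two equal factors and using one bound on $\lambda_n$ for each,
\[
\int_\Omega|\nabla P|^p\,dx\le\frac{4\pi}3\sum_{n\ge1}\lambda_n^{3-p}L_n^p\le\frac{4\pi}3\sum_{n\ge1}(R2^{-n-3})^{\frac{3-p}2}\,L_n^{\,p-\frac{n(3-p)}2}.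
\]
For $n\ge2p/(3-p)$ the exponent of $L_n\ge1$ is nonpositive, and the remaining series is geometric. So the sum is finite, and Lemma~\ref{lem:point} gives $P\in W^{1,p}(\Omega)$.

Finally let $u_n(x)=w_{\delta_n}((x-x_n)/\lambda_n)$, which lies in $C_c^\infty(B_n;\mathbb{R}^3)\subset\mathring C^\infty(\Omega,\Gamma;\mathbb{R}^3)$. The change of variables multiplies both $\|\operatorname{sym}(\nabla w_{\delta_n}P_{\delta_n}^{-1})\|^2$ and $\|\nabla w_{\delta_n}\|^2$ by $\lambda_n^{3}\lambda_n^{-2}=\lambda_n$. By Lemma~\ref{lem:block} and $1/(8\delta_n)=2^{n+1}$,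
\[
\frac{\|u_n\|_P^2}{\|u_n\|_{H^1}^2}\le\frac{\|u_n\|_P^2}{\|\nabla u_n\|^2}\le\frac{C_3}{2\pi(n+1)\log2}\longrightarrow0 .
\]
The lower bound in \eqref{eq:equiv} fails, and Theorem~\ref{thm:rotation} is proved. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{LNP}
Johannes Lankeit, Patrizio Neff, Dirk Pauly,
\emph{Uniqueness of integrable solutions to first order systems with integrable tensor-coefficients and applications to elasticity},
arXiv:1209.3388 (2012).

\bibitem{NM}
Neff and M\"unch, ESAIM COCV 14 (2008).

\bibitem{Nitsche}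
Nitsche, RAIRO Anal.\ Num\'er.\ 15 (1981).

\end{thebibliography}
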